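# Simple transitivity of the birepresentation $\mathbf Y^L$ attached to a simple module

Throughout, $\mathfrak g$ is a semisimple finite dimensional complex Lie algebra, $U=U(\mathfrak g)$ with its standard filtration $(U_n)$, where $U_n=(\mathbb C+\mathfrak g)^n$, and $Z$ is the center of $U$. For a central character $\chi:Z\to\mathbb C$ put $\mathfrak m_\chi=\ker\chi$. $\Delta(\lambda)$ is the Verma module of highest weight $\lambda$, $L(\lambda)$ its simple quotient, and $\chi_\lambda$ its central character. A weight $\lambda$ is dominant if $\langle\lambda+\rho,\alpha^\vee\rangle\notin\{-1,-2,\dots\}$ for all positive roots $\alpha$; every central character is $\chi_\lambda$ for some dominant $\lambda$, and then $\Delta(\lambda)$ is projective in the BGG category $\mathscr O$.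

Our running example is $\mathfrak{sl}_2$ with basis $e,h,f$. There $\rho=1$, $V(n)$ is the simple module of dimension $n+1$, the center is generated by the Casimir element $C=h^2+2h+4fe$, which acts on $\Delta(\lambda)$ by $(\lambda+1)^2-1$. So $\chi_\lambda=\chi_\mu$ if and only if $\lambda+1=\pm(\mu+1)$.

## 1. Projective functors, cells, and the birepresentations $\mathbf X^L$ and $\mathbf Y^L$

### 1.1. Modules with generalized central character

**Definition.** $\mathcal M_\chi$ is the category of all $\mathfrak g$-modules killed by some power of $\mathfrak m_\chi$. (No finite generation is required.)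

*Example.* For $\mathfrak{sl}_2$ let $v$ be the highest weight vector of $\Delta(-1)$ and $w_1,w_{-1}$ the weight basis of $V(1)$ with $fw_1=w_{-1}$, $ew_{-1}=w_1$. The module $V(1)\otimes\Delta(-1)$ has a filtration with subquotients $\Delta(0),\Delta(-2)$, both killed by $\mathfrak m_{\chi_0}$, which is generated by $C$. So it is killed by $\mathfrak m_{\chi_0}^2$. It is not killed by $\mathfrak m_{\chi_0}$: on the weight space of weight $-2$ we have $C=4fe$, and
$$C(w_{-1}\otimes v)=4f(w_1\otimes v)=4(w_{-1}\otimes v+w_1\otimes fv)\neq0 .$$

We use the following classical fact.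

**(F2)** [Duflo, Joseph; see Jantzen, *Einhüllende Algebren halbeinfacher Lie-Algebren*, §6.9] For $\lambda$ dominant with $\chi_\lambda=\chi$, the natural map $U/U\mathfrak m_\chi\to\mathcal L(\Delta(\lambda),\Delta(\lambda))$ is an isomorphism. Here $\mathcal L(M,N)$ is the space of $\mathrm{ad}$-finite linear maps; see Section 4.

If $M\in\mathcal M_\chi$ and $\dim V<\infty$, then $V\otimes M$ is killed by an ideal of finite codimension in $Z$. To see this, first let $\mathfrak m_\chi M=0$. If an algebra $R$ acts faithfully on $N$, then the matrix algebra $\mathrm{End}(V)\otimes R$ acts faithfully on $V\otimes N$. Apply this to $N=\Delta(\lambda)$, whose annihilator is $U\mathfrak m_\chi$ by (F2): an element $z\in Z$ that kills $V\otimes\Delta(\lambda)$ has coproduct equal to $0$ in $\mathrm{End}(V)\otimes U/U\mathfrak m_\chi$, so it kills $V\otimes M$. Since $V\otimes\Delta(\lambda)$ has a finite filtration by Verma modules, it is killed by a product of finitely many ideals $\mathfrak m_{\chi''}$, which has finite codimension. If only $\mathfrak m_\chi^kM=0$, filter $M$ by the $\mathfrak m_\chi^iM$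 and take the $k$-th power of that ideal. Consequently $V\otimes M$ is a finite direct sum of components $\mathrm{pr}_{\chi'}(V\otimes M)\in\mathcal M_{\chi'}$.

### 1.2. Projective functors and the bicategory $\mathscr P$

**Definition.** A projective functor is a direct summand of a functor $V\otimes_{\mathbb C}-$ on the category $\mathfrak g$-mod of finitely generated modules, with $\dim V<\infty$. The bicategory $\mathscr P$ has an object $\mathtt i_\chi$ for each central character $\chi$. Its $1$-morphisms $\mathtt i_\chi\to\mathtt i_{\chi'}$ are the projective functors that restrict to functors $\mathscr O_\chi\to\mathscr O_{\chi'}$, where $\mathscr O_\chi\subset\mathscr O$ consists of the modules with generalized central character $\chi$. Its $2$-morphisms are natural transformations.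

As usual we view a $1$-morphism $\theta:\mathtt i_\chi\to\mathtt i_{\chi'}$ as a direct summand of $\mathrm{pr}_{\chi'}(V\otimes-)$ on modules with generalized central character $\chi$, that is, as the image of a natural idempotent $e$. Every module is the directed union of its finitely generated submodules, and $e$ is compatible with inclusions. So $e$, and likewise every natural transformation, extends uniquely to $\mathcal M_\chi$. Thus $\theta:\mathcal M_\chi\to\mathcal M_{\chi'}$ is an exact functor that commutes with direct sums. We write composition as composition of functors.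

**(F1)** [Bernstein–Gelfand, *Tensor products of finite and infinite dimensional representations of semisimple Lie algebras*, §3] Every $1$-morphism is a finite direct sum of indecomposable ones. If $\lambda$ is dominant with $\chi_\lambda=\chi$ and $\theta:\mathtt i_\chi\to\mathtt i_{\chi'}$ is indecomposable, then $\theta\Delta(\lambda)$ is an indecomposable projective in $\mathscr O_{\chi'}$, and it determines $\theta$ up to isomorphism. For given $\chi,\chi'$ there are finitely many indecomposable $\theta$.

**Adjoints.** The functor $G=\mathrm{pr}_{\chi'}(V\otimes-):\mathcal M_\chi\to\mathcal M_{\chi'}$ has the left adjoint $G^\sharp=\mathrm{pr}_\chi(V^*\otimes-)$, since for $X\in\mathcal M_{\chi'}$ and $Y\in\mathcal M_\chi$ both $\mathrm{Hom}(G^\sharp X,Y)$ and $\mathrm{Hom}(X,GY)$ equal $\mathrm{Hom}(V^*\otimes X,Y)=\mathrm{Hom}(X,V\otimes Y)$. A natural idempotent $e$ of $G$ corresponds by adjunction to a natural idempotent $e^\sharp$ of $G^\sharp$. Maps $t:G^\sharp X\to Y$ with $te^\sharp=t$ correspond to maps $t':X\to GY$ with $et'=t'$. So $\theta^\sharp:=\mathrm{im}\,e^\sharp$ is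 left adjoint to $\theta=\mathrm{im}\,e$, and it is a $1$-morphism $\mathtt i_{\chi'}\to\mathtt i_\chi$. In the same way $\theta$ has an exact right adjoint, so projective functors preserve projectives in $\mathscr O$. The counit $\theta^\sharp\theta M\to M$ corresponds to $\mathrm{id}_{\theta M}$; in particular it is nonzero when $\theta M\ne0$.

*Example.* Take $\mathfrak{sl}_2$. Put
$$\theta^{\rm on}=\mathrm{pr}_{\chi_{-1}}(V(1)\otimes-):\mathtt i_{\chi_0}\to\mathtt i_{\chi_{-1}},\qquad \theta^{\rm out}=\mathrm{pr}_{\chi_0}(V(1)\otimes-):\mathtt i_{\chi_{-1}}\to\mathtt i_{\chi_0},\qquad \theta_s=\theta^{\rm out}\theta^{\rm on}.$$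
Since $V(1)\otimes\Delta(\lambda)$ has subquotients $\Delta(\lambda\pm1)$, we get $\theta^{\rm on}\Delta(0)=\Delta(-1)=\theta^{\rm on}\Delta(-2)$. The module $\theta^{\rm out}\Delta(-1)=V(1)\otimes\Delta(-1)$ is projective with Verma subquotients $\Delta(0),\Delta(-2)$. The indecomposable projectives of $\mathscr O_{\chi_0}$ are $P(0)=\Delta(0)$ and $P(-2)$, and by BGG reciprocity $P(-2)$ has Verma subquotients $\Delta(0),\Delta(-2)$. Only $P(-2)$ involves $\Delta(-2)$, so $\theta^{\rm out}\Delta(-1)=P(-2)$.

Now use (F1). The indecomposable $1$-morphisms $\mathtt i_{\chi_0}\to\mathtt i_{\chi_0}$ are $\mathrm{id}$ and $\theta_s$, because $\theta_s\Delta(0)=P(-2)$. The category $\mathscr O_{\chi_{-1}}$ has just one indecomposable projective, $\Delta(-1)$. So every $1$-morphism $\mathtt i_{\chi_{-1}}\to\mathtt i_{\chi_{-1}}$ is a sum of copies of $\mathrm{id}$, and every $1$-morphism $\mathtt i_{\chi_0}\to\mathtt i_{\chi_{-1}}$ is a sum of copies of $\theta^{\rm on}$. Since $\theta^{\rm on}P(-2)$ has two Verma subquotients $\Delta(-1)$, we get $\theta^{\rm on}\theta^{\rm out}\cong\mathrm{id}\oplus\mathrm{id}$,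 so $\theta_s\theta_s\cong\theta_s\oplus\theta_s$. Finally $V(1)\otimes L(0)=L(1)$ has central character $\chi_1\ne\chi_{-1}$, so $\theta^{\rm on}L(0)=0$ and $\theta_sL(0)=0$.

### 1.3. The two-sided preorder

**Definition.** For indecomposable $1$-morphisms, $\theta\le_J\theta'$ means that $\theta'$ is isomorphic to a direct summand of $\varphi\theta\psi$ for some $1$-morphisms $\varphi,\psi$. The equivalence classes are the two-sided cells.

Left and right preorders are defined with composition on one side only; the proof needs only $\le_J$.

*Example.* For $\mathfrak{sl}_2$: $\mathrm{id}_{\mathtt i_{\chi_0}}\le_J\theta_s$, because $\theta_s=\theta_s\circ\mathrm{id}$. The converse fails. If $\mathrm{id}$ were a summand of $\varphi\theta_s\psi$, then $\psi:\mathtt i_{\chi_0}\to\mathtt i_{\chi_0}$ would be a sum of copies of $\mathrm{id}$ and $\theta_s$, so $\psi L(0)$ would be a sum of copies of $L(0)$ and $\varphi\theta_s\psi L(0)=0$, while $\mathrm{id}\,L(0)\ne0$. Next, $\theta^{\rm on}\le_J\theta_s$ since $\theta_s=\theta^{\rm out}\theta^{\rm on}$, and $\theta_s\le_J\theta^{\rm on}$ since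 $\theta^{\rm on}\theta_s\cong\theta^{\rm on}\oplus\theta^{\rm on}$. So $\theta^{\rm on}$ and $\theta_s$ lie in one two-sided cell, and $\mathrm{id}_{\mathtt i_{\chi_0}}$ lies in a different one.

### 1.4. The birepresentations $\mathbf X^L$, $\mathbf Y^L$ and the cell $\mathcal J$

**Definition.** Let $L$ be a simple $\mathfrak g$-module with central character $\chi$. $\mathbf X^L_{\chi'}$ is the additive closure (finite sums and direct summands) in $\mathfrak g$-mod of all $\theta L$ with $\theta\in\mathscr P(\mathtt i_\chi,\mathtt i_{\chi'})$. These categories carry the action of $\mathscr P$ and form the birepresentation $\mathbf X^L$.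

We use the following known facts. Each $\mathbf X^L_{\chi'}$ is idempotent split with finite dimensional morphism spaces and finitely many indecomposables up to isomorphism. The Kazhdan–Lusztig combinatorics of projective functors attaches to $\mathrm{Ann}_U(L)$ a right cell, hence a two-sided cell $\mathcal J$ containing it, with this property:

> for every indecomposable $\theta$, $\theta L\ne0$ implies $\theta\le_J\mathcal J$; and $\theta L\neq0$ for some $\theta\in\mathcal J$.

So $\mathcal J$ is the unique $\le_J$-maximal two-sided cell among those of the $\theta$ with $\theta L\ne0$. This determines $\mathcal J$ for every $\chi$, integral or not, regular or singular.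

**Definition.** $\mathbf Y^L_{\chi'}$ is the additive closure of all $\theta L$ with $\theta\in\mathscr P(\mathtt i_\chi,\mathtt i_{\chi'})\cap\mathcal J$, a full subcategory of $\mathbf X^L_{\chi'}$.

The $\mathbf Y^L_{\chi'}$ are closed under $\mathscr P$. If $\theta\in\mathcal J$ and $\psi$ is an indecomposable summand of $F\theta$ with $\psi L\neq0$, then $\theta\le_J\psi\le_J\mathcal J$, so $\psi\in\mathcal J$. So we have a birepresentation $\mathbf Y^L$.

*Example.* For $\mathfrak{sl}_2$ and $L=L(-2)=\Delta(-2)$ we have $\theta^{\rm on}L=\Delta(-1)$ and $\theta_sL=P(-2)$. So $\mathbf X^L_{\chi_0}$ is the additive closure of $L(-2)\oplus P(-2)$. To find $\mathcal J$, take $\tau\in\mathcal J$ with $\tau L\ne0$. Then $\tau^\sharp\tau$ is a nonzero sum of copies of $\mathrm{id}$ and $\theta_s$, and $\tau\le_J$ each summand. Since $\mathrm{id}\le_J\theta_s$, in all cases $\tau\le_J\theta_s$. Conversely $\theta_sL\ne0$ gives $\theta_s\le_J\mathcal J$. So $\mathcal J$ is the cell of $\theta_s$, and $\mathbf Y^L_{\chi_0}$ is the additive closure of $P(-2)$, while $\mathbf Y^L_{\chi_{-1}}$ is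 that of $\Delta(-1)$.

### 1.5. Transitivity and stable ideals

**Definition.** A birepresentation $\mathbf M$ of $\mathscr P$ is transitive if for any indecomposable objects $X,Y$ the object $Y$ is isomorphic to a direct summand of $FX$ for some $1$-morphism $F$. A $\mathscr P$-stable ideal of $\mathbf M$ is a collection of subspaces of the morphism spaces, closed under composition with arbitrary morphisms on either side and under all $1$-morphisms $F$. $\mathbf M$ is simple transitive if it is transitive and has no nonzero proper $\mathscr P$-stable ideals.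

*Example.* For $L=L(-2)$ as above, $\mathbf X^L$ is not transitive: $\mathrm{id}$ and $\theta_s$ send $P(-2)$ to $P(-2)$ and to $\theta_s\theta_sL(-2)=P(-2)\oplus P(-2)$, so $L(-2)$ is never a summand of $FP(-2)$. This is why one passes to $\mathbf Y^L$. The category $\mathbf Y^L_{\chi_0}$ is not semisimple: $\mathrm{End}(P(-2))$ has dimension $[P(-2):L(-2)]=2$, and by the computation in 1.1 the Casimir element acts on $P(-2)$ by a nonzero $x$ with $x^2=0$. So $\mathrm{End}(P(-2))=\mathbb C[x]/(x^2)$. Taken alone, this category has the proper ideal generated by $x$. Simple transitivity claims that this ideal is not stable under projective functors.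

### 1.6. The conjecture and the theorem

Now the definitions are in place. Mackaay, Mazorchuk and Miemietz, "Applying projective functors to arbitrary holonomic simple modules" (arXiv:2311.04191, 2023), is the source of the following question: is $\mathbf Y^L$ always simple transitive? In plain words: if we take any nonzero morphism in $\mathbf Y^L$, apply projective functors to it, and compose with other morphisms, can we always reach every identity morphism? The conjecture that this is so is true.

**Theorem.** For every semisimple $\mathfrak g$ and every simple $\mathfrak g$-module $L$, with arbitrary central character, the birepresentation $\mathbf Y^L$ is simple transitive.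

Note that $L$ need not lie in $\mathscr O$, or in any category where we understand extensions.

## 2. Finite dimensional modules, and the Verma module $\Delta(-2)$ of $\mathfrak{sl}_2$

**Finite dimensional $L$.** All objects of $\mathbf X^L$ are finite dimensional, hence semisimple, and nonisomorphic finite dimensional simple modules have different central characters. So each $\mathbf X^L_{\chi'}$ is zero or the additive closure of one simple module. If $E,E'$ are two of these simple modules, then $E'$ is a summand of $V\otimes E$ with $V=E'\otimes E^*$. So $\mathbf X^L$ is transitive, and $\mathbf Y^L$, being nonzero and closed under the action and under summands, equals $\mathbf X^L$. A nonzero morphism $E^{\oplus a}\to E^{\oplus b}$ is a nonzero complex matrix, so $\mathrm{id}_E$ factors through it. Applying functors, every $\mathrm{id}_{E'}$ lies in the stable ideal it generates. The theorem holds.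

**$L=L(-2)$ for $\mathfrak{sl}_2$.** Here we use the object $\mathtt i_{\chi_{-1}}$, where nilpotents disappear.

First, every $W\in\mathbf Y^L_{\chi'}$ is a summand of $\varphi\Delta(-1)$ for some $\varphi:\mathtt i_{\chi_{-1}}\to\mathtt i_{\chi'}$. Indeed $W$ is a summand of $\tau L$ with $\tau$ a sum of elements of $\mathcal J$. Since $\theta^{\rm on}\in\mathcal J$, each of these is a summand of some $\varphi\theta^{\rm on}\psi$ with $\psi:\mathtt i_{\chi_0}\to\mathtt i_{\chi_0}$. The functor $\theta^{\rm on}\psi$ is a sum of copies of $\theta^{\rm on}$, so $\theta^{\rm on}\psi L$ is a sum of copies of $\Delta(-1)$.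

Now let $f:X\to Y$ be nonzero in $\mathbf Y^L_{\chi_1}$. Choose a split epimorphism $\varphi_1\Delta(-1)\to X$ and a split monomorphism $Y\to\varphi_2\Delta(-1)$; the composite $f':\varphi_1\Delta(-1)\to\varphi_2\Delta(-1)$ is nonzero. Its adjoint $\varphi_2^\sharp\varphi_1\Delta(-1)\to\Delta(-1)$ is nonzero and factors through $\varphi_2^\sharp(f')$, hence $\varphi_2^\sharp(f)\ne0$. This is a map between modules in the additive closure of $\Delta(-1)$, whose endomorphism ring is $\mathbb C$, so $\mathrm{id}_{\Delta(-1)}$ factors through it. Applying $\varphi$, the identity of $W$ factors through $\varphi\varphi_2^\sharp(f)$. This is the required factorization for every $W$; with $f=\mathrm{id}_X$ it gives transitivity, and with general $f$ it shows that a nonzero stable ideal contains all identities.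

The crucial move is adjunction. For general $L$ there is no object like $\mathtt i_{\chi_{-1}}$ supplied by this argument, so we look for a replacement.

## 3. Surjections onto $\tau L$ that nothing forces to split

Let $L$ be arbitrary, and let $f:X\to Y$ be a nonzero morphism in $\mathbf Y^L_{\chi_1}$. We want every identity to factor through the image of $f$ under a $1$-morphism. Choose a split epimorphism $p:\theta_1L\to X$ and a split monomorphism $i:Y\to\theta_2L$, with $\theta_1,\theta_2$ direct sums of elements of $\mathcal J$. Put $f'=ifp\ne0$, $\varphi=\theta_2^\sharp\theta_1$, and let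
$$g=\varepsilon_L\circ\theta_2^\sharp(f'):\varphi L\to L$$
be the adjoint of $f'$, with $\varepsilon_L:\theta_2^\sharp\theta_2L\to L$ the counit. Then $g\neq0$, so $g$ is surjective because $L$ is simple. For $\tau$ a sum of elements of $\mathcal J$, exactness shows that $\tau(g):\tau\varphi L\to\tau L$ is surjective. If $s$ were a right inverse of $\tau(g)$, then
$$\mathrm{id}_{\tau L}=\big(\tau(\varepsilon_L)\,\tau\theta_2^\sharp(i)\big)\circ\tau\theta_2^\sharp(f)\circ\big(\tau\theta_2^\sharp(p)\,s\big),$$
and we would be done with $F=\tau\theta_2^\sharp$.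

The attempt stops exactly here: exactness gives surjectivity, and a splitting is a different thing. For $L=L(-2)$ it splits because $\tau L$ is projective in $\mathscr O$. In general $\tau L$ is not projective as a module, as the following example shows; we return to it later.

*Example (a Whittaker module).* Let $D=\mathbb C\langle x,\partial\rangle$ with $\partial x-x\partial=1$, and let $\mathfrak{sl}_2$ act by $e=\tfrac12x^2$, $f=-\tfrac12\partial^2$, $h=x\partial+\tfrac12$. From $\partial^2x^2=x^2\partial^2+4x\partial+2$ we get $[e,f]=h$, and $[h,e]=2e$, $[h,f]=-2f$ are immediate. The Casimir element acts as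
$$C=(h+1)^2-1+4fe=\big(x^2\partial^2+4x\partial+\tfrac94\big)-1-\big(x^2\partial^2+4x\partial+2\big)=-\tfrac34,$$
so the central character is $\chi=\chi_{-1/2}=\chi_{-3/2}$. The image of $U$ is the span $D^{\rm ev}$ of the $x^i\partial^j$ with $i+j$ even. In fact $U/U\mathfrak m_\chi\cong D^{\rm ev}$: the image of $U_n$ in $U/U\mathfrak m_\chi$ has dimension $\sum_{k\le n}(2k+1)=(n+1)^2$, since the associated graded ring is $\mathbb C[e,h,f]$ modulo a quadric; it maps onto the part of $D^{\rm ev}$ of degree $\le2n$, which has the same dimension.

Let $M=\mathbb C[x]e^x$. It is a simple $\mathfrak{sl}_2$-module: $(\partial^2-1)(pe^x)=(p''+2p')e^x$ lowers the degree of $p$ by exactly one when $\deg p\ge1$, so every nonzero submodule contains $e^x$; and $x^{2a}e^x$ and $x^{2a}(x\partial)e^x=x^{2a+1}e^x$ span $M$.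

Put $\theta=\mathrm{pr}_\chi(V(1)\otimes-):\mathtt i_\chi\to\mathtt i_\chi$. The Verma modules $\Delta(-\frac12),\Delta(-\frac32)$ are simple, and their highest weights are dominant, so they are the indecomposable projectives of $\mathscr O_\chi$. Comparing central characters, $\theta\Delta(-\frac12)=\Delta(-\frac32)$ and $\theta\Delta(-\frac32)=\Delta(-\frac12)$. By (F1) the indecomposable $1$-morphisms $\mathtt i_\chi\to\mathtt i_\chi$ are $\mathrm{id}$ and $\theta$, and $\theta\theta\cong\mathrm{id}$; so they are in the same two-sided cell. For $L=M$, take $\tau\in\mathcal J$ with $\tau M\ne0$: then $\tau^\sharp\tau\neq0$ has $\mathrm{id}$ or $\theta$ as a summand, so $\tau\le_J\mathrm{id}$. Also $\mathrm{id}\le_J\tau$. So $\mathrm{id}\in\mathcal J$, and $M$ itself lies in $\mathbf Y^M$.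

But $M$ is not projective over $U/U\mathfrak m_\chi=D^{\rm ev}$: the surjection $D^{\rm ev}\to M$, $d\mapsto de^x$, kills $\partial^2-1$, and if it split, the domain $D^{\rm ev}$ would contain an idempotent different from $0$ and $1$.

The way past this: the modules $\tau L$ need not be projective, but $\tau L=P_\tau\otimes_UL$ for a bimodule $P_\tau$ that depends only on $\tau$, and $P_\tau$ is projective in a category of bimodules. So we produce the splitting by lifting a bimodule map and then apply $-\otimes_UL$. The simple module $L$ is replaced by the ring $A$ of its $\mathrm{ad}$-finite endomorphisms, and "a nonzero map to $L$ is onto" is replaced by "a nonzero ideal of $A$ becomes all of $A$ after applying $\tau\in\mathcal J$". The last statement is where $\mathcal J$ enters, and it is proved by comparing Gelfand–Kirillov dimensions.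

## 4. Bimodules, ad-finite maps and Gelfand–Kirillov dimension

"Bimodule" means $U$-$U$-bimodule.

**Projective functors on bimodules.** Let $N$ be a bimodule whose left module lies in $\mathcal M_\chi$, and $\theta:\mathtt i_\chi\to\mathtt i_{\chi'}$. Right multiplications are endomorphisms of the left module $N$, so $\theta$ applies to them and $\theta N$ is a bimodule. By naturality $e_N$ is a bimodule map, so $\theta N$ is a bimodule summand of $\mathrm{pr}_{\chi'}(V\otimes N)$, where $\mathfrak g$ acts on the left diagonally and on the right on $N$ only. If $M$ is a module, then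
$$(\theta N)\otimes_UM\cong\theta(N\otimes_UM)\quad\text{naturally in }N\text{ and }M. \tag{1}$$
Indeed $(V\otimes N)\otimes_UM\cong V\otimes(N\otimes_UM)$, and it suffices to see that the idempotents $e_N\otimes_UM$ and $e_{N\otimes_UM}$ agree. Naturality of $e$ for the left module map $N\to N\otimes_UM$, $n\mapsto n\otimes m$, says $e_{N\otimes_U M}(y\otimes m)=e_N(y)\otimes m$ for $y$ in $\mathrm{pr}_{\chi'}(V\otimes N)$, which is what we need. If $M$ is a bimodule, (1) is an isomorphism of bimodules.

**Definition.** For $\theta$ with source $\mathtt i_\chi$ put $P_\theta:=\theta(U/U\mathfrak m_\chi)$.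

If $\mathfrak m_\chi M=0$, then $M=U/U\mathfrak m_\chi\otimes_UM$, and (1) gives
$$\theta M=P_\theta\otimes_UM . \tag{2}$$
Also $\psi(P_\theta)=P_{\psi\theta}$.

*Example.* $P_{\mathrm{id}}=U/U\mathfrak m_\chi$. For the Whittaker example, $P_\theta$ is a summand of $V(1)\otimes D^{\rm ev}$.

**Definition.** The adjoint action on a bimodule is $x\cdot n=xn-nx$ for $x\in\mathfrak g$; we write $N^{\rm ad}$ for $N$ with this action. For modules $M,N$, $\mathcal L(M,N)$ is the subspace of $\mathrm{Hom}_{\mathbb C}(M,N)$ of elements that lie in finite dimensional $\mathrm{ad}$-submodules.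

It is a sub-bimodule because $U$ is $\mathrm{ad}$-locally finite. For $\dim V<\infty$ we have
$$\mathrm{Hom}_{\mathfrak g}(V,\mathcal L(M,N)^{\rm ad})=\mathrm{Hom}_{\mathfrak g}(V\otimes M,N),\qquad V\otimes\mathcal L(M,N)=\mathcal L(M,V\otimes N).$$
The first holds because a map from $V$ has finite dimensional image. For the second, write $H=\mathrm{Hom}_{\mathbb C}(M,N)$, so that $\mathrm{Hom}_{\mathbb C}(M,V\otimes N)=V\otimes H$. Clearly $V\otimes\mathcal L(M,N)$ is $\mathrm{ad}$-locally finite. Conversely, if $E\subset V\otimes H$ is a finite dimensional $\mathrm{ad}$-submodule, the image $E'$ of $V^*\otimes E\to H$ is a finite dimensional submodule and $E\subset V\otimes E'$.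

*Example.* If $L$ is finite dimensional, $\mathcal L(L,L)=\mathrm{End}(L)$. For Verma modules $\Delta(\lambda)$ with $\lambda$ dominant, (F2) says $\mathcal L(\Delta(\lambda),\Delta(\lambda))=U/U\mathfrak m_\chi$. For the Whittaker module, $\mathcal L(M,M)$ contains $x$ and $\partial$, because $\mathbb Cx+\mathbb C\partial$ is stable under $[e,-],[f,-],[h,-]$. So $\mathcal L(M,M)\supset D$ is strictly larger than the image $D^{\rm ev}$ of $U$.

**Definition.** For a left $U$-module $N$,
$$\mathrm{GKdim}\,N=\sup_{X_0}\limsup_n\frac{\log\dim U_nX_0}{\log n},$$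
with $X_0$ running over finite dimensional subspaces of $N$. For an algebra $R$, $\mathrm{GKdim}\,R=\sup_W\limsup_n\frac{\log\dim W^n}{\log n}$, with $W$ running over finite dimensional subspaces; if $R$ is finitely generated, one generating $W\ni1$ suffices.

The following are direct from the definitions. For modules, $\mathrm{GKdim}$ is monotone for submodules and (lifting $X_0$) for quotients. For algebras it is monotone for subalgebras and quotients, and $\mathrm{GKdim}\,\mathrm{Mat}_k(R)=\mathrm{GKdim}\,R$, since $\mathrm{Mat}_k(W)^n\subset\mathrm{Mat}_k(W^n)$. For an ideal $K$ of $U$, $\mathrm{GKdim}(U/K)$ is the same for the algebra and for the left module: every $X_0$ lies in the image of some $U_k$, and then $U_nX_0$ lies in the image of $U_{n+k}$.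

*Example.* Finite dimensional modules and algebras have dimension $0$. For $\mathfrak{sl}_2$, $U/U\mathfrak m_\chi$ has dimension $2$, since the image of $U_n$ has dimension $(n+1)^2$.

## 5. Harish-Chandra bimodules and the projectives $P_\theta$

From now on $\chi$ is the central character of $L$ and $\mathfrak m=\mathfrak m_\chi$.

**Definition.** $\mathcal H_\chi$ is the category of bimodules $N$ with $N\mathfrak m=0$ that are locally finite for the adjoint action.

It is closed under sub-bimodules and quotients. The adjoint action on $V\otimes U/U\mathfrak m$ is $x\cdot(v\otimes u)=xv\otimes u+v\otimes[x,u]$, so this bimodule is in $\mathcal H_\chi$, and more generally $V\otimes N\in\mathcal H_\chi$ for $N\in\mathcal H_\chi$ and $\dim V<\infty$.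

**Projectivity of $P_\theta$.** For $N\in\mathcal H_\chi$, restriction to $V\otimes1$ gives
$$\mathrm{Hom}_{\rm bim}(V\otimes U/U\mathfrak m,N)=\mathrm{Hom}_{\mathfrak g}(V,N^{\rm ad}). \tag{3}$$
The restriction is $\mathrm{ad}$-equivariant since $x\cdot(v\otimes1)=xv\otimes1$. Conversely, for $\phi\in\mathrm{Hom}_{\mathfrak g}(V,N^{\rm ad})$ the map $\Phi(v\otimes u)=\phi(v)u$ is well defined because $N\mathfrak m=0$, it is right linear, and
$$\Phi(x(v\otimes u))=\phi(xv)u+\phi(v)xu=\big(x\phi(v)-\phi(v)x\big)u+\phi(v)xu=x\,\Phi(v\otimes u).$$
Locally finite $\mathfrak g$-modules are semisimple, so the right side of (3) is exact in $N$. So $V\otimes U/U\mathfrak m$, and with it its bimodule summand $P_\theta$, is projective in $\mathcal H_\chi$.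

**Lemma 1.** Let $\theta$ be indecomposable with source $\mathtt i_\chi$. Then $\mathrm{End}(P_\theta)$ is local, and $P_\theta$ has a unique maximal sub-bimodule, which contains every proper sub-bimodule. If $P_\theta\cong P_\psi$ with $\theta,\psi$ indecomposable, then $\theta\cong\psi$.

*Proof.* **Step 1: transfer to category $\mathscr O$.** Let $\Delta=\Delta(\lambda)$ with $\lambda$ dominant, $\chi_\lambda=\chi$. By (3), (F2) and Section 4,
$$\mathrm{Hom}_{\rm bim}(V\otimes U/U\mathfrak m,V'\otimes U/U\mathfrak m)=\mathrm{Hom}_{\mathfrak g}(V,\mathcal L(\Delta,V'\otimes\Delta)^{\rm ad})=\mathrm{Hom}_{\mathfrak g}(V\otimes\Delta,V'\otimes\Delta).$$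
If $F(v\otimes1)=\sum_j v_j'\otimes u_j$, the resulting map sends $v\otimes m$ to $\sum_jv'_j\otimes u_jm$; so the identification is $F\mapsto F\otimes_U\Delta$. It is compatible with composition, so it passes to summands: $\mathrm{Hom}(P_\theta,P_\psi)\cong\mathrm{Hom}(\theta\Delta,\psi\Delta)$. In particular $\mathrm{End}(P_\theta)\cong\mathrm{End}(\theta\Delta)$, which is finite dimensional and local by (F1). An isomorphism $P_\theta\cong P_\psi$ gives $\theta\Delta\cong\psi\Delta$, so $\theta\cong\psi$ by (F1).

**Step 2: the unique maximal sub-bimodule.** $P_\theta$ is a nonzero finitely generated bimodule, so every proper sub-bimodule lies in a maximal one. Suppose $N_1\ne N_2$ are maximal, and let $\pi:P_\theta\to P_\theta/N_1$ be the projection. As $N_1+N_2=P_\theta$, $\pi|_{N_2}$ is onto, so by projectivity there is $h:P_\theta\to N_2\subset P_\theta$ with $\pi h=\pi$. Since $h$ is not onto, it is not invertible, so $1-h$ is invertible by locality. But $\pi(1-h)=0$ and $\pi\neq0$, a contradiction. $\square$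

*Example.* For $\mathfrak{sl}_2$ and $\chi=\chi_0$, the unique maximal sub-bimodule of $P_{\mathrm{id}}=U/U\mathfrak m$ is the image of the augmentation ideal, which has codimension $1$.

**Lemma 2.** Let $N\in\mathcal H_\chi$ with $\mathfrak m_{\chi'}^nN=0$ for some $n$ and $\dim\mathrm{Hom}_{\mathfrak g}(V,N^{\rm ad})<\infty$ for all finite dimensional $V$. Then $N$ has finite length, $N$ is a quotient of $P_\alpha$ for some $\alpha:\mathtt i_\chi\to\mathtt i_{\chi'}$, and $N$ is finitely generated as a left and as a right $U$-module. Every nonzero subquotient of $N$ receives a nonzero map from some $P_\theta$ with $\theta:\mathtt i_\chi\to\mathtt i_{\chi'}$ indecomposable.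

*Proof.* **Step 1: maps into subquotients.** A nonzero subquotient contains a nonzero finite dimensional $\mathrm{ad}$-submodule $V$. By (3) it receives a nonzero map from $V\otimes U/U\mathfrak m$. Since $\mathfrak m_{\chi'}^n$ kills the subquotient, the other components map to zero, so there is a nonzero map from $\mathrm{pr}_{\chi'}(V\otimes U/U\mathfrak m)$. By (F1) this is a finite direct sum of bimodules $P_\theta$ with $\theta$ indecomposable, and one of them has a nonzero map.

**Step 2: finite length.** Let $\theta_1,\dots,\theta_r$ be the indecomposable $1$-morphisms $\mathtt i_\chi\to\mathtt i_{\chi'}$. By projectivity the function $\sum_i\dim\mathrm{Hom}(P_{\theta_i},-)$ is additive on short exact sequences. It is finite on $N$, because $P_{\theta_i}$ is a summand of some $V\otimes U/U\mathfrak m$ and (3) applies. By Step 1 it is positive on nonzero subquotients. So its value on $N$ bounds the length of $N$.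

**Step 3: generation.** Each element of $N$ lies in a finite dimensional $\mathrm{ad}$-submodule $V$, hence in the image of a map $\mathrm{pr}_{\chi'}(V\otimes U/U\mathfrak m)\to N$. By finite length, finitely many such images suffice; taking the direct sum of the $V$'s, one suffices. So $\alpha=\mathrm{pr}_{\chi'}(V\otimes-)$ works. Finally, $V\otimes U$ is generated by $V\otimes1$ as a right module, clearly, and as a left module, by induction on the filtration, from $v\otimes xu=x(v\otimes u)-xv\otimes u$. So $N$ is finitely generated on each side. $\square$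

## 6. The ring $A=\mathcal L(L,L)$

Put
$$A=\mathcal L(L,L),\qquad B=U/\mathrm{Ann}_UL\subset A .$$

**Lemma 3.** $A$ and its sub-bimodules have finite length. $A$ is Noetherian as a left and right $B$-module and as a left and right module over itself; there is a $1$-morphism $\alpha:\mathtt i_\chi\to\mathtt i_\chi$ with a surjection of bimodules $P_\alpha\to A$. The rings $A$ and $B$ are prime.

*Proof.* **Step 1: Lemma 2 applies to $A$ and to its sub-bimodules.** Since $\mathfrak mL=0$, we have $\mathfrak mA=A\mathfrak m=0$, so $A\in\mathcal H_\chi$. Moreover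
$$\mathrm{Hom}_{\mathfrak g}(V,A^{\rm ad})=\mathrm{Hom}_{\mathfrak g}(V\otimes L,L)=\mathrm{Hom}_{\mathfrak g}(\mathrm{pr}_\chi(V\otimes L),L)$$
is a morphism space of $\mathbf X^L_\chi$, so it is finite dimensional. Lemma 2 gives finite length, $\alpha$, and finite generation over $U$ on both sides; the latter is over $B$, since $U$ acts on $A$ through $B$ on both sides. As $B$ is Noetherian, $A$ is a Noetherian $B$-module on each side, and one-sided ideals of $A$ are $B$-submodules.

**Step 2: primeness.** Both rings act faithfully on $L$, and $L$ is simple over both. If $I_1I_2=0$ for two-sided ideals with $I_2\ne0$, then $I_2L$ is a nonzero submodule, so $I_2L=L$, and $I_1L=I_1I_2L=0$, so $I_1=0$. $\square$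

**From module maps to bimodule maps.** Let $\mathrm{ev}:A\otimes_UL\to L$ be the evaluation. For $\varphi:\mathtt i_\chi\to\mathtt i_\chi$ we have $\varphi L=P_\varphi\otimes_UL$ by (2), and tensor-hom adjunction gives a bijection
$$\mathrm{Hom}_{\mathfrak g}(\varphi L,L)\leftrightarrow\mathrm{Hom}_{\rm bim}(P_\varphi,A),\quad g\leftrightarrow\hat g,\qquad g(q\otimes x)=\hat g(q)(x),\quad g=\mathrm{ev}\circ(\hat g\otimes_UL). \tag{4}$$
Here $\hat g$ takes values in $A$, because $P_\varphi$ is $\mathrm{ad}$-locally finite. Further, $\varphi(A)=P_\varphi\otimes_UA$ by (2), and we put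
$$g_A:\varphi(A)\to A,\qquad q\otimes a\mapsto\hat g(q)a .$$
This is a well defined bimodule map, as $\hat g(qu)a=\hat g(q)ua$. For a sub-bimodule $C\subset A$, exactness of $\varphi$ makes $\varphi(C)=P_\varphi\otimes_UC$ a sub-bimodule of $\varphi(A)$, and
$$g_A(\varphi(C))=\hat g(P_\varphi)\,C .$$

**Lemma 4.** On $\varphi(A\otimes_UL)=\varphi(A)\otimes_UL$ we have
$$g\circ\varphi(\mathrm{ev})=\mathrm{ev}\circ(g_A\otimes_UL). \tag{5}$$

*Proof.* On $q\otimes a\otimes x$, the left side first gives $q\otimes a(x)$ and then $\hat g(q)(a(x))$. The right side first gives $\hat g(q)a\otimes x$ and then $\hat g(q)(a(x))$. $\square$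

**What we want to lift.** Return to $g:\varphi L\to L$ from Section 3, and let $u_0:U/U\mathfrak m\to B\subset A$ be the natural map. Then $\mathrm{ev}\circ(u_0\otimes L)$ is the canonical identification $U/U\mathfrak m\otimes_UL=L$, so $u_0$ is the bimodule incarnation of $\mathrm{id}_L$. A bimodule lift of $\tau(u_0):P_\tau\to\tau(A)$ through $\tau(\hat g):P_{\tau\varphi}\to\tau(A)$ would split $\tau(g)$. It would exist if $\tau(\hat g)$ were onto. The image of $\tau(\hat g)$ is $\tau(G)$, where $G=\hat g(P_\varphi)$ is a nonzero sub-bimodule of $A$. When $A=B$, sub-bimodules are ideals, but in general they are not, and then the lift can fail to exist.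

*Example.* For the Whittaker module $M$ with $\tau=\mathrm{id}\in\mathcal J$, let $g:\theta M\to M$ be the restriction of $V(1)\otimes M\to M$, $v\otimes m\mapsto v(m)$, where $V(1)=\mathbb Cx+\mathbb C\partial$. The other components of $V(1)\otimes U/U\mathfrak m$ map to $0$ in $A$, as $\mathfrak mA=0$, so $G=V(1)D^{\rm ev}=D^{\rm odd}$, the span of the $x^i\partial^j$ with $i+j$ odd. Since $u_0(1)=1\notin D^{\rm odd}$, the map $u_0$ does not lift through $\hat g$. But the ideal $AGA$ contains $\partial x-x\partial=1$, so it is all of $A$.

So we enlarge $G$ to the two-sided ideal $AGA$, realizing this enlargement by $1$-morphisms (Section 8), and we prove that $\tau$ does not see the difference between $A$ and a nonzero ideal (Section 7).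

## 7. Elements of $\mathcal J$ annihilate $A/I$

Two ring-theoretic facts are needed. An element is regular if it is not a zero divisor on either side.

**(F3)** [Goldie] In a prime left Noetherian ring every nonzero two-sided ideal contains a regular element.

**(F4)** If $R$ is a finitely generated algebra and $I\neq R$ is an ideal containing a regular element $c$, then $\mathrm{GKdim}(R/I)\le\mathrm{GKdim}(R)-1$.

*Proof of (F4).* Let $W\ni1,c$ be a finite dimensional generating subspace, and let $D_n$ be a complement of $I\cap W^n$ in $W^n$, so $D_n\cap I=0$. The sum $D_n+D_nc+\dots+D_nc^n\subset W^{2n}$ is direct, with $\dim D_nc^i=\dim D_n$. Indeed, if $\sum_{i\ge i_0}d_ic^i=0$ with $d_i\in D_n$, cancel $c^{i_0}$ to get $d_{i_0}\in Rc\subset I$, so $d_{i_0}=0$; continue with $i_0+1$. Hence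
$$\dim W^{2n}\ge(n+1)\dim\big((W^n+I)/I\big).$$
Take logarithms, divide by $\log n$ and let $n\to\infty$; since $\log(2n)/\log n\to1$, we get $\mathrm{GKdim}\,R\ge1+\mathrm{GKdim}(R/I)$. $\square$

**The simple ideal $S$ and the $1$-morphism $\theta_0$.** By Lemma 3, $B$ has finite length as a bimodule; let $S\subset B$ be a simple sub-bimodule. It is a nonzero ideal of $B$, so $SL=L$. By Lemma 2 there is an indecomposable $\theta_0:\mathtt i_\chi\to\mathtt i_\chi$ with a nonzero map $P_{\theta_0}\to S$, which is onto since $S$ is simple. Let $d=\mathrm{GKdim}\,B$; it is finite since $\mathrm{GKdim}\,U=\dim\mathfrak g$. By (F3), $S$ contains a regular element $c$ of $B$, and $B\cong Bc\subset S\subset B$ as left modules gives $\mathrm{GKdim}({}_US)=d$.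

**Lemma 5.** $\theta_0\in\mathcal J$.

*Proof.* **Step 1: $\theta_0\le_J\mathcal J$.** By (2), $\theta_0L=P_{\theta_0}\otimes_UL$ surjects onto $S\otimes_UL$, hence onto $SL=L\ne0$. So $\theta_0L\ne0$ and $\theta_0\le_J\mathcal J$.

**Step 2: for $\tau\in\mathcal J$ with $\tau L\neq0$, the bimodule $S$ is a quotient of $P_{\tau^\sharp\tau\theta_0}$.** By (1) and exactness, $\tau(S)\otimes_UL=\tau(S\otimes_UL)$ surjects onto $\tau(SL)=\tau L\ne0$, so $\tau S\ne0$. The counit $\tau^\sharp\tau S\to S$ is a bimodule map by naturality, it is nonzero, and it is onto because $S$ is simple. So the composite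
$$P_{\tau^\sharp\tau\theta_0}=\tau^\sharp\tau P_{\theta_0}\to\tau^\sharp\tau S\to S$$
is onto.

**Step 3: $\theta_0$ is a summand of $\tau^\sharp\tau\theta_0$.** By (F1) and simplicity of $S$, some indecomposable summand $\psi$ of $\tau^\sharp\tau\theta_0$ admits a surjection $P_\psi\to S$. By projectivity it lifts to a map $P_\psi\to P_{\theta_0}$. The image of the lift is not contained in $\ker(P_{\theta_0}\to S)$, which is maximal, hence the unique maximal sub-bimodule. By Lemma 1 the lift is onto. It splits because $P_{\theta_0}$ is projective, and $P_\psi$ is indecomposable because its endomorphism ring is local. So $P_\psi\cong P_{\theta_0}$, and $\psi\cong\theta_0$ by Lemma 1. Hence $\tau\le_J\theta_0$. With Step 1, $\theta_0\in\mathcal J$. $\square$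

**Definition.** For a $\mathfrak g$-module $N$ put $\delta(N)=\mathrm{GKdim}(U/\mathrm{Ann}\,N)$.

*Example.* For $\mathfrak{sl}_2$, $\delta(L(0))=0$; and $\delta(L(-2))=2$, because $L(-2)=\Delta(-2)$ is infinite dimensional and its annihilator is $U\mathfrak m$. (To see the latter: $P(-2)/\Delta(0)\cong\Delta(-2)$ and $\theta^{\rm out}\theta^{\rm on}\Delta(-2)=P(-2)\supset\Delta(0)$, so if $K=\mathrm{Ann}\,\Delta(-2)$, then inequality (6) below gives $2=\delta(\Delta(0))\le\delta(P(-2))\le\delta(\Delta(-2))\le\mathrm{GKdim}(U/U\mathfrak m)=2$; as $U/U\mathfrak m$ is a domain, (F4) forces $K=U\mathfrak m$.)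

For $\dim V<\infty$ the algebra $\mathrm{End}(V)\otimes U/\mathrm{Ann}\,N$ acts faithfully on $V\otimes N$, and $U$ acts through it. So $U/\mathrm{Ann}(V\otimes N)$ is isomorphic to a subalgebra of it, and $\delta(V\otimes N)\le\delta(N)$. Since $\beta N$ is a submodule of some $V\otimes N$, for every $1$-morphism $\beta$ defined on $N$ we have
$$\delta(\beta N)\le\delta(N). \tag{6}$$

**Lemma 6.** If $\tau\in\mathcal J$ and $\tau N\ne0$ for some $N$ in the source category $\mathcal M_{\chi''}$ of $\tau$, then $\delta(N)\ge d$.

*Proof.* **Step 1: reduce to $\theta_0$ and to a module killed by $\mathfrak m$.** By Lemma 5, $\theta_0\le_J\tau$, so $\tau$ is a summand of some $\alpha'\theta_0\beta$. Hence $\theta_0N_1\neq0$ with $N_1=\beta N\in\mathcal M_\chi$. Filtering $N_1$ by the finitely many nonzero $\mathfrak m^iN_1$ and using exactness, $\theta_0N_2\ne0$ for some $N_2=\mathfrak m^iN_1/\mathfrak m^{i+1}N_1$.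

**Step 2: find $S$ as a quotient.** Let $K=\mathrm{Ann}\,N_2$, a two-sided ideal containing $U\mathfrak m+\mathrm{Ann}\,N_1$. By (1), $\theta_0N_2=\theta_0(U/K)\otimes_UN_2$, so $\theta_0(U/K)\ne0$. It is a nonzero quotient bimodule of $P_{\theta_0}=\theta_0(U/U\mathfrak m)$. By Lemma 1 the kernel lies in the unique maximal sub-bimodule, so $\theta_0(U/K)$ has $S$ as a quotient.

**Step 3: compare dimensions.** $\theta_0(U/K)$ is a left submodule of some $V\otimes U/K$. A finite dimensional $X_0\subset V\otimes U/K$ lies in $V\otimes Y_0$ with $\dim Y_0<\infty$, and $U_nX_0\subset V\otimes U_nY_0$. So $\mathrm{GKdim}\,\theta_0(U/K)\le\mathrm{GKdim}\,U/K$, and altogether, using $K\supset\mathrm{Ann}\,N_1$ and (6),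
$$d=\mathrm{GKdim}\,S\le\mathrm{GKdim}\,\theta_0(U/K)\le\mathrm{GKdim}\,U/K=\delta(N_2)\le\delta(N_1)\le\delta(N).\qquad\square$$

**Lemma 7.** Let $I\ne0$ be a two-sided ideal of $A$ and let $\tau\in\mathcal J$ have source $\mathtt i_\chi$. Then $\tau(A/I)=0$, that is, $\tau(I)=\tau(A)$.

*Proof.* We may assume $I\ne A$.

**Step 1: $I\cap B\neq0$.** By Lemma 3 and (F3), $I$ contains a regular element $c$ of $A$. Suppose $B\cap Ac=0$. Then the sum $B+Bc+Bc^2+\cdots\subset A$ is direct: if $\sum_{i\ge i_0}b_ic^i=0$, cancel $c^{i_0}$ to get $b_{i_0}\in Ac$, so $b_{i_0}=0$, and continue. Each $Bc^i$ is nonzero, so this infinite direct sum contradicts that $A$ is a Noetherian left $B$-module. So $B\cap Ac\neq0$, and $I\cap B\supset B\cap Ac$ is a nonzero two-sided ideal of $B$. It is proper because $1\notin I$.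

**Step 2: $\delta(A/I)\le d-1$.** As $(I\cap B)A\subset I$, the left $U$-module $A/I$ is annihilated by the preimage of $I\cap B$ in $U$. By (F3) for the prime Noetherian ring $B$, the ideal $I\cap B$ contains a regular element of $B$. So (F4) gives $\delta(A/I)\le\mathrm{GKdim}\,B/(I\cap B)\le d-1$.

**Step 3: conclude.** $A/I\in\mathcal M_\chi$, since $\mathfrak mA=0$. By Lemma 6, $\tau(A/I)\neq0$ would give $\delta(A/I)\ge d$. So $\tau(A/I)=0$, and $\tau(I)=\tau(A)$ by exactness. $\square$

*Example.* Let $\mathfrak g=\mathfrak{sl}_2$ and $L=L(-2)$. The augmentation ideal of $U$ has nonzero proper image $I'$ in $B=U/U\mathfrak m$. As a left module $B/I'$ is $L(0)$, and indeed $\theta_s\in\mathcal J$ kills it, whereas $\mathrm{id}\notin\mathcal J$ does not.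

## 8. Factoring identities through $F(f)$

**Lemma 8.** Let $f:X\to Y$ be a nonzero morphism in $\mathbf Y^L_{\chi_1}$ and let $W\in\mathbf Y^L_{\chi'}$. Then there are a $1$-morphism $F:\mathtt i_{\chi_1}\to\mathtt i_{\chi'}$ and morphisms $b:W\to FX$, $a:FY\to W$ in $\mathbf Y^L$ with $a\circ F(f)\circ b=\mathrm{id}_W$.

*Proof.* **Step 1: reduce to $W=\tau L$.** $W$ is a direct summand of some $\tau L$, where $\tau:\mathtt i_\chi\to\mathtt i_{\chi'}$ is a direct sum of elements of $\mathcal J$. If $qj=\mathrm{id}_W$ with $j:W\to\tau L$ and $q:\tau L\to W$, and if $a,b$ solve the problem for $\tau L$, then $qa$ and $bj$ solve it for $W$. So let $W=\tau L$.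

**Step 2: turn $f$ into a nonzero ideal of $A$.** As in Section 3 choose a split epimorphism $p:\theta_1L\to X$ and a split monomorphism $i:Y\to\theta_2L$ with $\theta_1,\theta_2:\mathtt i_\chi\to\mathtt i_{\chi_1}$ direct sums of elements of $\mathcal J$. Put $f'=ifp\neq0$, $\varphi=\theta_2^\sharp\theta_1$, and let $g=\varepsilon_L\circ\theta_2^\sharp(f'):\varphi L\to L$ be the morphism adjoint to $f'$, which is nonzero. So $G:=\hat g(P_\varphi)\subset A$ is nonzero, and $I:=AGA$ is a nonzero two-sided ideal of $A$.

**Step 3: a bimodule map with image $I$.** By Lemma 3 there are $\alpha:\mathtt i_\chi\to\mathtt i_\chi$ and a surjection $\hat a_0:P_\alpha\to A$. Let $a_0:\alpha L\to L$ correspond to it under (4). Put $\omega=\alpha\varphi\alpha$ and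
$$m:\ P_\omega=\alpha\varphi(P_\alpha)\xrightarrow{\ \alpha\varphi(\hat a_0)\ }\alpha\varphi(A)\xrightarrow{\ \alpha(g_A)\ }\alpha(A)\xrightarrow{\ (a_0)_A\ }A .$$
The first map is onto by exactness. The image of $g_A$ is $GA$, so the image of $\alpha(g_A)$ is $\alpha(GA)\subset\alpha(A)$. By Section 6, $(a_0)_A$ maps it onto $\hat a_0(P_\alpha)GA=AGA$. Hence $\mathrm{im}\,m=I$.

**Step 4: the module map behind $m$ factors through $\alpha(g)$.** Let $h:\omega L\to L$ correspond to $m$ under (4), so $h=\mathrm{ev}\circ(m\otimes L)$. We use that $\alpha(-)\otimes L=\alpha(-\otimes L)$ by (1). By (5) for $a_0$, $\mathrm{ev}\circ((a_0)_A\otimes L)=a_0\circ\alpha(\mathrm{ev})$. By (5) for $g$, $\alpha(\mathrm{ev})\circ(\alpha(g_A)\otimes L)=\alpha(g)\circ\alpha\varphi(\mathrm{ev})$. Finally $\mathrm{ev}\circ(\hat a_0\otimes L)=a_0$ by (4). Hence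
$$h=a_0\circ\alpha(\mathrm{ev})\circ(\alpha(g_A)\otimes L)\circ\alpha\varphi(\hat a_0\otimes L)=a_0\circ\alpha(g)\circ\alpha\varphi\big(\mathrm{ev}\circ(\hat a_0\otimes L)\big)=a_0\circ\alpha(g)\circ\alpha\varphi(a_0). \tag{7}$$

**Step 5: apply $\tau$ and lift.** By exactness and Lemma 7, applied to each summand of $\tau$, the map $\tau(m):P_{\tau\omega}=\tau(P_\omega)\to\tau(A)$ has image $\tau(I)=\tau(A)$, so it is onto. Let $u_0:U/U\mathfrak m\to B\subset A$ be the natural map and $u=\tau(u_0):P_\tau\to\tau(A)$. The bimodules $\tau(A)$ and $P_{\tau\omega}$ lie in $\mathcal H_\chi$, being summands of bimodules $V\otimes A$ and $V\otimes U/U\mathfrak m$, and $P_\tau$ is projective there. So there is a bimodule map $\hat s:P_\tau\to P_{\tau\omega}$ with $\tau(m)\circ\hat s=u$. Put $s=\hat s\otimes_UL:\tau L\to\tau\omega L$. By (1),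
$$\tau(h)\circ s=\tau(\mathrm{ev})\circ(\tau(m)\otimes L)\circ(\hat s\otimes L)=\tau(\mathrm{ev})\circ(u\otimes L)=\tau\big(\mathrm{ev}\circ(u_0\otimes L)\big)=\tau(\mathrm{id}_L)=\mathrm{id}_{\tau L}.$$

**Step 6: read off $F$, $a$, $b$.** Put $F=\tau\alpha\theta_2^\sharp:\mathtt i_{\chi_1}\to\mathtt i_{\chi'}$. Since $g=\varepsilon_L\circ\theta_2^\sharp(ifp)$,
$$\tau\alpha(g)=\tau\alpha(\varepsilon_L)\circ F(i)\circ F(f)\circ F(p).$$
Inserting this and (7) into $\tau(h)\circ s=\mathrm{id}$ gives
$$\mathrm{id}_{\tau L}=\underbrace{\tau(a_0)\circ\tau\alpha(\varepsilon_L)\circ F(i)}_{a:\ FY\to\tau L}\circ F(f)\circ\underbrace{F(p)\circ\tau\alpha\varphi(a_0)\circ s}_{b:\ \tau L\to FX}.$$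
Here $s:\tau L\to\tau\alpha\varphi\alpha L$, then $\tau\alpha\varphi(a_0)$ maps to $\tau\alpha\varphi L=F\theta_1L$, and $F(p)$ maps to $FX$; on the other side $F(i)$ maps $FY$ to $F\theta_2L=\tau\alpha\theta_2^\sharp\theta_2L$, then $\tau\alpha(\varepsilon_L)$ maps to $\tau\alpha L$ and $\tau(a_0)$ to $\tau L$. The objects $FX$, $FY$, $\tau L$ lie in $\mathbf Y^L$, which is closed under the action of $\mathscr P$ and full in $\mathfrak g$-mod. So $a$ and $b$ are morphisms of $\mathbf Y^L$. $\square$

*Proof of the Theorem.* **Step 1: transitivity.** $\mathbf Y^L\neq0$, because $\tau L\ne0$ for some $\tau\in\mathcal J$. For indecomposable objects $X,W$ of $\mathbf Y^L$, Lemma 8 with $f=\mathrm{id}_X$ gives $b:W\to FX$ and $a:FX\to W$ with $ab=\mathrm{id}_W$. So $W$ is isomorphic to a direct summand of $FX$.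

**Step 2: no proper nonzero stable ideals.** Let $\mathcal I$ be a $\mathscr P$-stable ideal of $\mathbf Y^L$ containing a morphism $f\neq0$. For any object $W$ of $\mathbf Y^L$ take $F,a,b$ as in Lemma 8. Then $F(f)\in\mathcal I$ by stability, so $\mathrm{id}_W=a\circ F(f)\circ b\in\mathcal I$. Hence $\mathcal I$ contains all morphisms of $\mathbf Y^L$.

Therefore $\mathbf Y^L$ is simple transitive for every simple $\mathfrak g$-module $L$. $\blacksquare$
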